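\title{A hereditarily indecomposable Banach space\\ with a basis that is not tight}

\begin{abstract}
We construct, over the real and over the complex scalars, a hereditarily indecomposable Banach space $E$ with a Schauder basis $(e_n)$ that is not tight. This gives a negative answer to a question of Ferenczi and Rosendal. The basis splits into successive finite pieces in such a way that one fixed infinite-dimensional space $Y$ embeds into the closed span of any infinite family of pieces. Moreover, every subspace of $E$ contains a further subspace that is not tight in $(e_n)$.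
\end{abstract}

\section{Introduction}\label{sec:intro}

The scalar field is $\mathbb R$ or $\mathbb C$, and $\mathbb N=\{1,2,\dots\}$. \emph{Subspace} always means closed infinite-dimensional subspace, and $[x_i]$ is the closed linear span of a family $(x_i)$. We write $Y\sqsubseteq Z$ if the Banach space $Y$ embeds isomorphically into $Z$. An infinite-dimensional Banach space is \emph{minimal} if it embeds into each of its subspaces. A Banach space is \emph{hereditarily indecomposable} (HI) if no subspace of it is the topological direct sum of two subspaces.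

\begin{definition}\label{def:tight}
Let $(e_n)$ be a Schauder basis of an infinite-dimensional Banach space $E$. A Banach space $Y$ is \emph{tight in $(e_n)$} if there are successive nonempty intervals $I_1<I_2<\cdots$ of $\mathbb N$ such that
\[
Y\not\sqsubseteq\Big[e_n: n\notin\bigcup_{i\in A}I_i\Big]\qquad\text{for every infinite }A\subseteq\mathbb N .
\]
The basis $(e_n)$ is \emph{tight} if every subspace of $E$ is tight in it, and a space is \emph{tight} if it has a tight basis.
\end{definition}

Tightness says that the copies of $Y$ in $E$ are tied to the coordinates: no copy can avoid infinitely many of the intervals $I_i$. It is a strong negation of minimality. In $\ell_p$ every infinite set of basis vectors spans a copy of the whole space, so $\ell_p$ is not tight in its unit vector basis. In the same way, a minimal space $E$ with a basis $(e_n)$ is not tight in $(e_n)$: for $A=\{2,4,6,\dots\}$ the complement of $\bigcup_{i\in A}I_i$ is infinite, so the corresponding basis vectors span a subspace of $E$, and $E$ embeds into it.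

It is known that every Banach space without minimal subspaces has a tight subspace, and in particular that every HI space contains a tight subspace. Ferenczi and Rosendal \cite{FR} posed the question whether, for HI spaces, the passage to a subspace is needed at all:

\begin{quote}
\emph{If $E$ is an infinite-dimensional HI Banach space with a Schauder basis $(e_n)$, must $(e_n)$ be tight?}
\end{quote}

One would guess that the answer is yes. If $Y$ is not tight, then copies of $Y$ survive the deletion of infinitely many long intervals of coordinates, so $Y$ can be moved around inside $E$. In $\ell_p$ this freedom comes from the symmetry of the norm, and copies on disjoint sets of coordinates form a direct sum. An HI space has no such direct sums: any two of its subspaces contain unit vectors that are arbitrarily close (Lemma~\ref{lem:angle}). What the guess overlooks is that for a conditional basis, disjointly supported vectors can be close to each other. Copies of $Y$ on disjoint sets of coordinates may therefore all be perturbations of one and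 the same space. This is what happens in our example.

\begin{theorem}\label{thm:main}
Over either scalar field there are an HI Banach space $E$ with a Schauder basis $(e_n)_{n\ge1}$, successive finite intervals $G_2<G_3<\cdots$ partitioning $\mathbb N$, and an infinite-dimensional Banach space $Y$ such that
\[
Y\sqsubseteq\Big[e_n: n\in\bigcup_{j\in B}G_j\Big]\qquad\text{for every infinite }B\subseteq\{2,3,\dots\}.
\]
\end{theorem}

\begin{corollary}\label{cor:nottight}
The basis $(e_n)$ of Theorem~\ref{thm:main} is not tight. In fact, no subspace of $E$ that is isomorphic to a subspace of $Y$ is tight in $(e_n)$.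
\end{corollary}

\begin{proof}
Since $Y\sqsubseteq E$, such subspaces exist. Let $Y'$ be one, and let $I_1<I_2<\cdots$ be successive nonempty intervals; they are finite. Choose alternately $i_1,j_1,i_2,j_2,\dots$ with $I_{i_1}<G_{j_1}<I_{i_2}<G_{j_2}<\cdots$, and put $A=\{i_r\}$, $B=\{j_r\}$. Then $\bigcup_{j\in B}G_j$ is disjoint from $\bigcup_{i\in A}I_i$, so $Y'\sqsubseteq Y\sqsubseteq[e_n:n\notin\bigcup_{i\in A}I_i]$. Hence no sequence of intervals witnesses that $Y'$ is tight.
\end{proof}

So the HI property of a space with a basis does not imply that the basis is tight. The failure is not confined to one corner of $E$.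

\begin{theorem}\label{thm:everywhere}
For the space $E$ and the basis $(e_n)$ constructed in the proof of Theorem~\ref{thm:main}, every subspace of $E$ contains a further subspace that is not tight in $(e_n)$.
\end{theorem}

There is no conflict with the existence of a tight subspace $Z$ of $E$: the subspaces of $Z$ are tight in a basis of $Z$, and Theorem~\ref{thm:everywhere} says that some of them are not tight in the basis $(e_n)$ of the larger space.

The space $E$ is spanned by vectors $e_{jk}=y_k+v_{jk}$, $k<j$, inside an HI space $X$ with basis $\{y_n\}\cup\{v_{jk}\}$; the piece $G_j$ carries $e_{j1},\dots,e_{j,j-1}$, and $Y=[y_k]$. Section~\ref{sec:facts} recalls what we need about bases and HI spaces and proves a lemma by which the HI property itself produces embeddings. Section~\ref{sec:model} works out the mechanism in a model built on $\ell_1$ and explains what must change to make it HI. Sections~\ref{sec:X}--\ref{sec:HI} construct $X$ and prove its properties, and Section~\ref{sec:proofs} proves the two theorems.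

\section{Bases and HI spaces}\label{sec:facts}

A sequence $(x_r)$ of nonzero vectors is \emph{basic}, that is, a Schauder basis of $[x_r]$, if and only if there is $M$ with $\|\sum_{r\le a}c_rx_r\|\le M\|\sum_{r\le b}c_rx_r\|$ for all $a\le b$ and all scalars $c_r$. The least such $M$ is the \emph{basis constant}, and the sequence is \emph{monotone} if $M=1$. A \emph{block sequence} of a basis consists of nonzero finitely supported vectors with successive supports; it is basic with constant at most $M$. Since $c_rx_r$ is a difference of two partial sums, a normalized basic sequence with constant at most $M$ satisfies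
\begin{equation}\label{eq:coord}
|c_r|\le 2M\Big\|\sum_s c_sx_s\Big\| .
\end{equation}

\begin{lemma}\label{lem:small}
Let $Y$ have a Schauder basis $(y_k)$ and let $T\colon Y\to X$ be a bounded operator. Suppose that for all $r\in\mathbb N$ and $\eta>0$ there is a unit vector $u\in[y_k:k\ge r]$ with $\|Tu\|<\eta$. Then for every $\varepsilon>0$ there is a subspace $U\subseteq Y$ with $\|T|_U\|\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $M$ be the basis constant. Finitely supported unit vectors are dense in the unit sphere of each tail, so there is a normalized block sequence $(u_r)$ with $\|Tu_r\|\le\varepsilon2^{-r}/(2M)$. For $w=\sum c_ru_r\in U=[u_r]$, \eqref{eq:coord} gives $\|Tw\|\le\sum|c_r|\,\|Tu_r\|\le\varepsilon\|w\|$.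
\end{proof}

\begin{lemma}\label{lem:angle}
Let $X$ be a Banach space.
\begin{enumerate}
\item[(a)] If $X$ is HI, $U,U'$ are subspaces and $\varepsilon>0$, there are unit vectors $u\in U$, $u'\in U'$ with $\|u-u'\|<\varepsilon$.
\item[(b)] Suppose that for all subspaces $Z_1,Z_2$ and all $\eta>0$ there are $z_1\in Z_1$, $z_2\in Z_2$ with $z_1+z_2\ne0$ and $\|z_1-z_2\|\le\eta\|z_1+z_2\|$. Then $X$ is HI.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise the unit spheres of $U$ and $U'$ have distance $d\in(0,2]$. Let $u\in U$, $u'\in U'$ with $1=\|u\|\ge\|u'\|$. If $u'\neq0$, then $d\le\|u-u'/\|u'\|\,\|\le\|u-u'\|+(1-\|u'\|)\le2\|u-u'\|$; if $u'=0$, then $\|u-u'\|=1\ge d/2$. By symmetry and homogeneity, $\|u-u'\|\ge\frac d2\max(\|u\|,\|u'\|)$ for all $u\in U$, $u'\in U'$. Hence $U\cap U'=\{0\}$, the sum $U+U'$ is closed, and it is a topological direct sum, which the HI property forbids.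

(b) If $Z_1\oplus Z_2$ were a topological direct sum with bounded projection $P$ onto $Z_1$, then $z_1+z_2=(2P-\mathrm{id})(z_1-z_2)$, so $\|z_1+z_2\|\le\eta\,\|2P-\mathrm{id}\|\,\|z_1+z_2\|$. This fails for small $\eta$.
\end{proof}

The next lemma is the way in which embeddings arise in this paper. In an HI space, an operator cannot be small on one subspace and large on another, so smallness on a single subspace is enough.

\begin{lemma}\label{lem:embed}
Let $X$ be HI, let $Y\subseteq X$ be a subspace with a Schauder basis $(y_k)$, and let $S\colon Y\to X$ be bounded. Suppose that $T=\mathrm{id}+S$ is injective and that $\|S|_{U'}\|\le\frac14$ for some subspace $U'\subseteq Y$. Then $T$ is an isomorphic embedding.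
\end{lemma}

\begin{proof}
Suppose not. Then $T$ is not bounded below on any tail $Y_r=[y_k:k\ge r]$. For if it were, $T(Y_r)$ would be closed, so $T(Y)$, the sum of $T(Y_r)$ and a finite-dimensional space, would be closed, and the injective operator $T$ would be an isomorphism onto its image by the open mapping theorem. By Lemma~\ref{lem:small} there is a subspace $U\subseteq Y$ with $\|T|_U\|\le\frac14$, and then $\|Su\|\ge\|u\|-\|Tu\|\ge\frac34\|u\|$ on $U$. By Lemma~\ref{lem:angle}(a) there are unit vectors $u\in U$, $u'\in U'$ with $\|S\|\,\|u-u'\|<\frac14$. Then $\frac34\le\|Su\|\le\|S(u-u')\|+\|Su'\|<\frac12$, a contradiction.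
\end{proof}

\section{The array and a model on $\ell_1$}\label{sec:model}

\subsection{The array}

Let $\Lambda=\{y_n:n\ge1\}\cup\{v_{jk}:1\le k<j\}$, ordered as
\[
y_1;\quad y_2,v_{21};\quad y_3,v_{31},v_{32};\quad y_4,v_{41},v_{42},v_{43};\quad\dots
\]
The $n$-th \emph{column} is $\{y_n,v_{n1},\dots,v_{n,n-1}\}$; the columns are finite and successive (Figure~\ref{fig:array}). The position of $\lambda\in\Lambda$ in this order is $\operatorname{pos}(\lambda)\in\mathbb N$. Finitely supported scalar functions on $\Lambda$, the elements of $c_{00}(\Lambda)$, serve both as vectors and as functionals, with $f(x)=\sum_\lambda f(\lambda)x(\lambda)$. The unit functions are written $y_n,v_{jk}$ as vectors and $y_n^*,v_{jk}^*$ as functionals. For nonzero $f$, the \emph{range} $\operatorname{ran}f$ is the smallest interval of $\Lambda$ containing $\operatorname{supp}f$, and $\operatorname{pos}(f)$ is the position of the first element of $\operatorname{supp}f$. We write $f<g$ if $f,g\neq0$ and $\operatorname{ran}f$ lies before $\operatorname{ran}g$. For $J\subseteq\Lambda$,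 $R_J$ is restriction to $J$, so that $(R_Jf)(x)=f(R_Jx)$.

Put $e_{jk}=y_k+v_{jk}$ for $1\le k<j$, and order these vectors lexicographically in $(j,k)$. A \emph{path} is a strictly increasing sequence $\mathbf j=(j_k)_{k\ge1}$ with $j_k>k$. It defines linear maps on $\operatorname{span}\{y_k\}$ by
\[
S_{\mathbf j}y_k=v_{j_k,k},\qquad T_{\mathbf j}=\mathrm{id}+S_{\mathbf j},\qquad\text{so that}\quad T_{\mathbf j}y_k=e_{j_k,k}.
\]
The elements $v_{j_k,k}$ increase in $\Lambda$ with $k$. Every infinite $B\subseteq\{2,3,\dots\}$ contains the values of some path. So Theorem~\ref{thm:main} asks for a norm on $c_{00}(\Lambda)$, with completion $X$, such that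
\begin{enumerate}
\item[(A)] $(e_{jk})$ is basic;
\item[(B)] for every path, $T_{\mathbf j}$ extends to an isomorphic embedding of $Y=[y_k]$;
\item[(C)] $X$ is HI.
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!25] (4.6,0.6) rectangle (7.4,4.4);
\foreach \j in {2,...,9} \foreach \k in {1,...,8} {\ifnum\k<\j \fill (\j,\k) circle (0.07);\fi}
\foreach \j in {1,...,9} {\draw (\j-0.1,-0.1) rectangle (\j+0.1,0.1); \node[below] at (\j,-0.15) {\small $y_{\j}$};}
\foreach \p in {(2,1),(5,2),(6,3),(8,4),(9,5)} \draw[thick] \p circle (0.23);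
\draw[dashed] (2,1)--(5,2)--(6,3)--(8,4)--(9,5);
\foreach \k in {1,...,8} \node at (0,\k) {\small $k=\k$};
\end{tikzpicture}
\caption{The set $\Lambda$: the square at the foot of column $j$ is $y_j$ and the dot at height $k$ is $v_{jk}$. The order runs up each column and then to the next column. The shaded rectangle $\{v_{jk}:j\in I,\ k<\min I\}$ for $I=\{5,6,7\}$ contains the support of every functional $L_{I,g}$. The circled dots are the points $v_{j_k,k}$ of the path $(2,5,6,8,9,\dots)$; those in the rectangle correspond to the interval $\{2,3\}$ of rows.}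
\label{fig:array}
\end{figure}

\subsection{What makes $(e_{jk})$ basic}

Condition (A) is a real restriction, already in the first row. In the supremum norm the vector $\frac1N\sum_{j=2}^{N+1}e_{j1}-\frac1N\sum_{j=N+2}^{2N+1}e_{j1}$ has norm $1/N$, because the two multiples of $y_1$ cancel, while its first half has norm $1$. The norm must therefore see the sum of the coefficients over an interval of a row, and it must do so in all rows at once. To find the right functionals we compare a partial sum with a restriction.

Let $x=\sum a_{jk}e_{jk}$ be a finite sum, so $x(v_{jk})=a_{jk}$ and $x(y_k)=\sum_ja_{jk}$. Fix $1\le r<n$, let $Px=\sum_{(j,k)\le(n,r)}a_{jk}e_{jk}$, and let $R$ be the restriction to the initial segment of $\Lambda$ that ends at $v_{nr}$. Then $Rx$ and $Px$ agree at every $v_{jk}$ and vanish at $y_k$ for $k>n$. At $y_k$, $k\le n$, they differ by the sum of the $a_{jk}$ with $(j,k)>(n,r)$. Thus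
\[
Rx-Px=\sum_{k\le n}\Big(\sum_{j>n}a_{jk}\Big)y_k+\sum_{r<k<n}a_{nk}\,y_k .
\]
For $g\in c_{00}(\Lambda)$ and a finite nonempty interval $I\subset\mathbb N$ define
\[
L_{I,g}=\sum_{k<\min I}g(y_k)\sum_{j\in I}v_{jk}^* .
\]
This functional of James type sums each row over the columns in $I$ and then applies $g$ to the row sums. If $M>n$ is at least the last column of $x$, and $J_0$ is the part of column $n$ after $v_{nr}$ (possibly empty), the identity above reads
\begin{equation}\label{eq:partial}
g(Rx-Px)=L_{[n+1,M],g}(x)+R_{J_0}L_{\{n\},g}(x)\qquad\text{for every }g .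
\end{equation}
So (A) holds as soon as the norm dominates the functionals $R_JL_{I,g}$ for all $g$ in a norming set of $Y$, and the restrictions $R$ are uniformly bounded.

These functionals interact well with paths. Call $k_1<k_2<\cdots$ \emph{sparse} for $\mathbf j$ if $j_{k_i}<k_{i+1}$ for all $i$. The point $v_{j_{k_i},k_i}$ lies in the support of $L_{I,g}$ only if $k_i<\min I\le j_{k_i}$, and the intervals $(k_i,j_{k_i}]$ are pairwise disjoint. So at most one $i$ qualifies, and for $\|g\|_\infty\le1$ and sparse $(k_i)$,
\begin{equation}\label{eq:sparse}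
\Big|R_JL_{I,g}\Big(S_{\mathbf j}\sum_ic_iy_{k_i}\Big)\Big|\le\max_i|c_i| .
\end{equation}

\begin{example}\label{ex:model}
Let $\|x\|_0$ be the maximum of $\sum_k|x(y_k)|$ and $\sup|R_JL_{I,g}(x)|$, the supremum over all intervals $I,J$ and all $g$ with $\|g\|_\infty\le1$. Then $Y=\ell_1$. Restriction to an initial segment does not increase $\|\cdot\|_0$, and \eqref{eq:partial} gives $\|Rx-Px\|_0\le2\|x\|_0$; hence $\|Px\|_0\le3\|x\|_0$, which is (A). For $y=\sum c_ky_k$ we have $|R_JL_{I,g}(S_{\mathbf j}y)|\le\sum|c_k|$, so $\|S_{\mathbf j}y\|_0\le\|y\|_0$ and $\|T_{\mathbf j}y\|_0=\max(\|y\|_0,\|S_{\mathbf j}y\|_0)=\|y\|_0$, which is (B). Finally, by \eqref{eq:sparse} and $v_{jk}^*=L_{\{j\},y_k^*}$, on a sparse sequence $S_{\mathbf j}$ acts as the formal inclusion $\ell_1\to c_0$: the unit vector $u=\frac1N\sum_{i\le N}y_{k_i}$ has $\|S_{\mathbf j}u\|_0=\frac1N$. If $\mathbf j'$ is a second path with no value in common with $\mathbf j$ and $(k_i)$ is sparse for both, then the unit vectors $T_{\mathbf j}u$ and $T_{\mathbf j'}u$ use disjoint sets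 of basis vectors $e_{jk}$ and are at distance at most $2/N$.
\end{example}

\subsection{From the model to an HI space}\label{sub:obstacles}

In the model, (B) holds because the $y$-part of a vector can be read off from the norm. That is, the space is the direct sum of $Y$ and $[v_{jk}]$, which (C) forbids. In an HI space, (B) will come from Lemma~\ref{lem:embed} instead, and we need $S_{\mathbf j}$ to be bounded and small on one subspace.

The HI property will be produced by functionals $\frac1{m_i}\sum_{t\le n_i}f_t$ formed from successive functionals $f_t$, with $m_i\ll n_i$. To destroy the decomposition $Y\oplus[v_{jk}]$, the building blocks of these functionals must include functionals that live on the $v_{jk}$. This has to be done with care. If the $v_{jk}^*$ were admitted as building blocks like the $y_k^*$, then for sparse $(k_i)$ and $u=\sum_{i\le n}y_{k_i}$, $n=n_{2l}$, $m=m_{2l}$, the functional $\frac1m\sum_iv^*_{j_{k_i},k_i}$ would give $\|S_{\mathbf j}u\|\ge n/m$, which is the lower bound that $\frac1m\sum_iy_{k_i}^*$ gives for $\|u\|$;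 the gain in \eqref{eq:sparse} would be lost. We therefore admit the functionals $R_JL_{I,g}$ only through averages $\frac1{n_{2q}}\sum_{t\le n_{2q}}b_t$. On the range of $S_{\mathbf j}$ such an average gains the factor $m_{2q}/n_{2q}$ (Lemma~\ref{lem:path}). To make these factors summable we require $q$ to be at least the position where the average starts. Without this requirement, the averages $\frac1{n_2}v_{jk}^*$ with the fixed parameter $q=1$ would again give $\|S_{\mathbf j}u\|\ge n/(n_2m)$. The averages are nevertheless strong enough to dominate the functionals $R_JL_{I,g}$ on some vector of every subspace (Proposition~\ref{prop:negligible}), and this is what the proof of (C) needs.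

\section{The space $X$}\label{sec:X}

\subsection{Parameters and coding}

Let $\Gamma=\{\pm1\}$, $F=\mathbb Q$ in the real case and $\Gamma=\{\pm1,\pm\mathrm i\}$, $F=\mathbb Q+\mathrm i\mathbb Q$ in the complex case. Then $\Gamma$ is a multiplicative group and $\max_{\gamma\in\Gamma}\operatorname{Re}\gamma\zeta\ge|\zeta|/\sqrt2$ for every scalar $\zeta$. Put
\[
m_i=2^{2^i},\qquad n_0=1,\qquad n_i=m_i^2\,(3n_{i-1})^{2\log_2m_i}\qquad(i\ge1).
\]
Then $(n_i)$ increases, $m_{i+1}=m_i^2$, and $m_i/n_i\le1/m_i\le2^{-i}$.

Fix an injective map $\sigma$ from the finite nonempty sequences of nonzero elements of $c_{00}(\Lambda;F)$ into $\mathbb N$ such that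
\[
\sigma(h_1,\dots,h_s)>1/\|h_1\|_\infty,\qquad\sigma(h_1,\dots,h_{s+1})>\sigma(h_1,\dots,h_s).
\]
To obtain it, enumerate the countable domain so that each sequence comes after its proper initial segments, and let each value exceed all earlier values and $1/\|h_1\|_\infty$.

\subsection{The norming sets}

We define sets $K_\nu$ and $K_\nu^{(i)}$, $i\ge2$, by recursion on the \emph{level} $\nu$. Let $K_0=\{\gamma y_n^*:\gamma\in\Gamma,\ n\ge1\}$ and $K_0^{(i)}=\emptyset$. Given $K_\nu$ and the $K_\nu^{(i)}$, define:
\begin{enumerate}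
\item[(K1)] \emph{Rectangle functionals.} $\mathcal B_\nu$ is the set of nonzero $\gamma R_JL_{I,g}$ with $\gamma\in\Gamma$, $g\in K_\nu$, $J$ an interval of $\Lambda$ and $I$ a finite nonempty interval of $\mathbb N$.
\item[(K2)] \emph{Long averages.} $\mathcal A_\nu$ is the set of $\varphi=\frac1{n_{2q}}\sum_{t=1}^db_t$ with $1\le d\le n_{2q}$, $b_1<\dots<b_d$ in $\mathcal B_\nu$, and $q\ge\operatorname{pos}(\varphi)$. We call $q$ the \emph{parameter}.
\item[(K3)] \emph{Even index.} For $q\ge1$, $K_{\nu+1}^{(2q)}$ is the set of $\frac\gamma{m_{2q}}\sum_{t=1}^df_t$ with $\gamma\in\Gamma$, $1\le d\le n_{2q}$ and $f_1<\dots<f_d$ in $K_\nu$.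
\item[(K4)] \emph{Odd index.} Let $p\ge3$ be odd. A \emph{$p$-special sequence} in $K_\nu$ is a sequence $h_1<\dots<h_d$, $d\le n_p$, with parameters $l_1,\dots,l_d$ such that $h_t\in K_\nu^{(2l_t)}$ for all $t$, $m_{2l_1}\ge n_p^2$, and $l_{t+1}=\sigma(h_1,\dots,h_t)$ for $t<d$. The set $K_{\nu+1}^{(p)}$ consists of all $\frac\gamma{m_p}\sum_{t=a}^bh_t'$, where $(h_t)_{t\le d}$ is such a sequence, $\gamma\in\Gamma$, $1\le a\le b\le d$, $h'_a<\dots<h'_b$, $h'_t=h_t$ for $a<t<b$, and $h'_t\in K_\nu^{(2l_t)}$ for $t\in\{a,b\}$.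
\end{enumerate}
Let $K_{\nu+1}=K_\nu\cup\mathcal A_\nu\cup\bigcup_{i\ge2}K_{\nu+1}^{(i)}$, and let $K,K^{(i)},\mathcal B,\mathcal A$ be the unions over $\nu$.

The even operations are free and give lower estimates for sums of blocks. The odd operations are rigid: an initial segment of a special sequence determines the index of the next term, and conversely, by injectivity of $\sigma$, the index of a term after the first determines everything before it. They will norm $\sum x_s$ but not $\sum(-1)^sx_s$. The two end terms in (K4) are left free so that the class survives cutting by an interval.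

The following properties hold by induction on $\nu$.
\begin{enumerate}
\item[(P1)] All the sets increase with $\nu$, because each of (K1)--(K4) is monotone in its input. So finitely many elements of $K$, $K^{(i)}$, $\mathcal B$ lie at a common level, and (K1)--(K4) may be applied without regard to levels.
\item[(P2)] All elements are nonzero with coefficients in $F$; $K$ and $\mathcal B$ are closed under multiplication by $\Gamma$; and $\mathcal B_\nu\cup\{0\}$ is closed under restriction to intervals, since $R_{J'}R_J=R_{J\cap J'}$.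
\item[(P3)] $\|f\|_\infty\le1$ for $f\in K\cup\mathcal B$, and $\|f\|_\infty\le1/m_i$ for $f\in K^{(i)}$, since the summands in (K2)--(K4) have disjoint supports.
\item[(P4)] In a $p$-special sequence, $l_1<l_2<\cdots$ and $m_{2l_t}\ge n_p^2$ for all $t$. Indeed $l_2=\sigma(h_1)>1/\|h_1\|_\infty\ge m_{2l_1}>l_1$, and $\sigma$ increases along extensions.
\end{enumerate}

For $x\in c_{00}(\Lambda)$ let
\[
\|x\|_{\mathcal B}=\sup_{b\in\mathcal B}|b(x)|,\qquad\|x\|_K=\sup_{f\in K}|f(x)|,\qquad\|x\|=\max(\|x\|_{\mathcal B},\|x\|_K).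
\]
The suprema are at most $\|x\|_{\ell_1}$ by (P3), and $\|\cdot\|$ is a norm because $y_n^*\in K$ and $v_{jk}^*=L_{\{j\},y_k^*}\in\mathcal B$. Let $X$ be the completion. The seminorm $\|\cdot\|_{\mathcal B}\le\|\cdot\|$ and the functionals in $K\cup\mathcal B$ extend continuously to $X$. Let $Y=[y_n]\subset X$. Rectangle functionals vanish at every $y_n$, so $\|y\|=\|y\|_K$ on $\operatorname{span}\{y_n\}$.

Let $\mathcal D$ be the set of finite sums $\sum c_tb_t$ with $b_t\in\mathcal B$ and $\sum|c_t|\le1$. Every $\psi\in\mathcal D$ vanishes at all $y_n$ and satisfies $|\psi(x)|\le\|x\|_{\mathcal B}$. By (P2), $R_J\varphi\in\mathcal D$ for every long average $\varphi$ and every interval $J$; in particular $\mathcal A\subseteq\mathcal D$.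

\subsection{Cutting functionals}

The set $K$ is not closed under restriction to intervals: a long average cut on the left starts later, and the condition $q\ge\operatorname{pos}(\varphi)$ may fail. Cuts on the right are harmless, and a cut on the left damages only one long average.

\begin{lemma}\label{lem:cut}
Let $f\in K$ and let $J$ be a nonempty interval of $\Lambda$.
\begin{enumerate}
\item[(i)] If $\min J\le\min\operatorname{ran}f$, then $f'=R_Jf$ belongs to $K\cup\{0\}$.
\item[(ii)] In general, $R_Jf=f'+\psi$ with $\psi\in\mathcal D$ and either $f'=0$ or $f'\in K$ with $\operatorname{ran}f'\subseteq J\cap\operatorname{ran}f$. In particular $f'$ and $R_Jf$ agree at all $y_n$.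
\end{enumerate}
In both cases, if $f\in K_\nu$ then $f'$ can be taken in $K_\nu\cup\{0\}$, and if $f\in K_\nu^{(i)}$ then $f'$ can be taken in $K^{(i)}_\nu\cup\{0\}$.
\end{lemma}

\begin{proof}
Induction on $\nu$. For $f=\gamma y_n^*$, $R_Jf$ is $f$ or $0$. Let $f=\varphi\in\mathcal A_\nu$. In case (i), if $R_J\varphi\ne0$ then $J$ contains the first point of $\operatorname{supp}\varphi$, so $\operatorname{pos}(R_J\varphi)=\operatorname{pos}(\varphi)$, and by (P2) $R_J\varphi\in\mathcal A_\nu$ with the same parameter. In case (ii) take $f'=0$, $\psi=R_J\varphi$.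

Let $f=\frac\gamma{m_i}\sum_tf_t\in K_{\nu+1}^{(i)}$, with successive $f_t\in K_\nu$, and $f_t\in K_\nu^{(2l_t)}$ if $i$ is odd. If no $\operatorname{ran}f_t$ meets $J$, then $R_Jf=0$. Otherwise let $t_1\le t_2$ be the first and the last $t$ with $\operatorname{ran}f_t\cap J\ne\emptyset$. For $t_1<t<t_2$ we have $\operatorname{ran}f_t\subseteq J$. By the induction hypothesis $R_Jf_{t_1}=f'_{t_1}+\psi_1$, where $\psi_1=0$ in case (i) because then $\min J\le\min\operatorname{ran}f_{t_1}$. If $t_1<t_2$, then $\min J<\min\operatorname{ran}f_{t_2}$, so (i) applies to $f_{t_2}$; put $f'_{t_2}=R_Jf_{t_2}$. Then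
\[
R_Jf=f'+\frac\gamma{m_i}\psi_1,\qquad f'=\frac\gamma{m_i}\big(f'_{t_1}+f_{t_1+1}+\dots+f_{t_2-1}+f'_{t_2}\big),
\]
with $f'=\frac\gamma{m_i}f'_{t_1}$ if $t_1=t_2$. We have $\frac\gamma{m_i}\psi_1\in\mathcal D$. The nonzero summands of $f'$ are successive elements of $K_\nu$ with ranges in $J\cap\operatorname{ran}f$, so $f'\in K_{\nu+1}^{(i)}\cup\{0\}$ for even $i$. For odd $i$, the terms with $t_1<t<t_2$ are interior terms of $f$, hence equal to the $h_t$, and the two end terms lie in $K_\nu^{(2l_t)}\cup\{0\}$. So (K4) applies with $[t_1,t_2]$ in place of $[a,b]$, after removal of an endpoint whose term is $0$.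
\end{proof}

\begin{lemma}\label{lem:basis}
$\Lambda$ is a monotone Schauder basis of $X$, and $\|R_Jx\|_{\mathcal B}\le\|x\|_{\mathcal B}$ for every interval $J$. If $(u_r)$ is a normalized block sequence, then $|c_r|\le2\|\sum c_su_s\|$.
\end{lemma}

\begin{proof}
For $b\in\mathcal B$, $b(R_Jx)=(R_Jb)(x)$ with $R_Jb\in\mathcal B\cup\{0\}$. If $J$ is an initial segment and $f\in K$, then $R_Jf\in K\cup\{0\}$ by Lemma~\ref{lem:cut}(i). So $\|R_Jx\|\le\|x\|$ for initial segments. The last claim is \eqref{eq:coord}.
\end{proof}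

On the vectors $v_{jk}$, a functional in $K$ acts only through the long averages from which it is built.

\begin{lemma}\label{lem:leaves}
For $f\in K$ there are long averages $\varphi_1<\dots<\varphi_s$, $s\ge0$, with ranges in $\operatorname{ran}f$, and scalars $|c_\alpha|\le1$ such that $f-\sum_\alpha c_\alpha\varphi_\alpha$ vanishes at all $v_{jk}$.
\end{lemma}

\begin{proof}
Induction on the level. For $f=\gamma y_n^*$ take $s=0$; for a long average take $f$ itself. If $f=\frac\gamma{m_i}\sum_tf_t$ with successive $f_t$, concatenate the long averages obtained for the $f_t$ and multiply the scalars by $\gamma/m_i$.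
\end{proof}

\subsection{The basis $(e_{jk})$}

\begin{proposition}\label{prop:basic}
The sequence $(e_{jk})_{1\le k<j}$, in lexicographic order, is basic in $X$.
\end{proposition}

\begin{proof}
Take $x,P,R$ as in \eqref{eq:partial}. For $g\in K$ both functionals on the right of \eqref{eq:partial} lie in $\mathcal B\cup\{0\}$, so $|g(Rx-Px)|\le2\|x\|$. Since $Rx-Px\in\operatorname{span}\{y_k\}$, we get $\|Rx-Px\|\le2\|x\|$, and $\|Px\|\le3\|x\|$ by Lemma~\ref{lem:basis}.
\end{proof}

\begin{remark}
The space $[e_{jk}]$ is not reflexive. By (P3), $\|e_{j1}\|\le2$. A weak limit of a subsequence of $(e_{j1})_j$ would have all coordinates $0$ in the basis $(e_{jk})$ and so be $0$, while $y_1^*(e_{j1})=1$ for all $j$.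
\end{remark}

\section{Path operators}\label{sec:paths}

Fix a path $\mathbf j$ and write $S=S_{\mathbf j}$. A rectangle functional composed with $S$ is an interval restriction of some $g\in K$, because an increasing path crosses a rectangle in an interval of rows (Figure~\ref{fig:array}). Successive rectangle functionals give successive restrictions, which the even operation of weight $1/m_{2q}$ can collect. A long average carries the much smaller weight $1/n_{2q}$, and this is the gain.

\begin{lemma}\label{lem:path}
\begin{enumerate}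
\item[(i)] For $b\in\mathcal B$ there is $g'\in K\cup\{0\}$ with $b(Sy)=g'(y)$ for all $y\in\operatorname{span}\{y_k\}$.
\item[(ii)] If $\varphi$ is a long average with parameter $q$, then $|\varphi(Sy)|\le\frac{m_{2q}}{n_{2q}}\|y\|\le2^{-\operatorname{pos}(\varphi)}\|y\|$ for $y\in\operatorname{span}\{y_k\}$.
\item[(iii)] $S$ extends to an operator $S\colon Y\to X$ with $\|S\|\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $b=\gamma R_JL_{I,g}$ and $y=\sum c_ky_k$. Then $b(Sy)=\gamma\sum_{k\in Q_0}g(y_k)c_k$ with
\[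
Q_0=\{k:\ k<\min I,\ j_k\in I,\ v_{j_k,k}\in J\}.
\]
Since $j_k$ and $v_{j_k,k}$ increase with $k$, each of the three conditions defines an interval of $\mathbb N$, so $Q_0$ is a finite interval. Let $Q$ be the smallest interval containing $\{k\in Q_0:g(y_k)\ne0\}$. If $Q=\emptyset$ take $g'=0$. Otherwise apply Lemma~\ref{lem:cut}(ii) to $\gamma g$ and the interval $J'=[y_{\min Q},y_{\max Q}]$ of $\Lambda$. The resulting $g'$ agrees with $\gamma R_{J'}g$ at all $y_k$, so it is nonzero, $g'(y)=b(Sy)$, and $\operatorname{ran}g'\subseteq J'$.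

(ii) Let $\varphi=\frac1{n_{2q}}\sum_{t\le d}b_t$ and let $g_t',Q_t$ correspond to $b_t$. If $k$ is an endpoint of a nonempty $Q_t$, then $v_{j_k,k}\in\operatorname{supp}b_t$. Since $b_1<b_2<\cdots$ and the path increases, the nonempty $Q_t$ are successive, and so are the nonzero $g'_t$. Hence $\frac1{m_{2q}}\sum_tg_t'\in K\cup\{0\}$ by (K3), and $|\sum_tb_t(Sy)|=|\sum_tg_t'(y)|\le m_{2q}\|y\|$. Finally $m_{2q}/n_{2q}\le2^{-2q}\le2^{-\operatorname{pos}(\varphi)}$, because $q\ge\operatorname{pos}(\varphi)$.

(iii) Let $y\in\operatorname{span}\{y_k\}$. By (i), $\|Sy\|_{\mathcal B}\le\|y\|$. Let $f\in K$ and take $\varphi_\alpha,c_\alpha$ from Lemma~\ref{lem:leaves}. Since $Sy\in\operatorname{span}\{v_{jk}\}$ and the numbers $\operatorname{pos}(\varphi_\alpha)$ are distinct positive integers, (ii) gives $|f(Sy)|\le\sum_\alpha2^{-\operatorname{pos}(\varphi_\alpha)}\|y\|\le\|y\|$.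
\end{proof}

\begin{lemma}\label{lem:pathsmall}
For every $\varepsilon>0$ there is a subspace $U'\subseteq Y$ with $\|S|_{U'}\|\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $l\ge1$, let $k_1<\dots<k_{n_{2l}}$ be sparse for $\mathbf j$, and let $u=\sum_iy_{k_i}$. Since $\frac1{m_{2l}}\sum_iy^*_{k_i}\in K$, we have $\|u\|\ge n_{2l}/m_{2l}$. By \eqref{eq:sparse} and (P3), $\|Su\|_{\mathcal B}\le1$.

Let $f\in K$, take $\varphi_\alpha$ from Lemma~\ref{lem:leaves}, and let $\pi=\operatorname{pos}(Su)=\operatorname{pos}(v_{j_{k_1},k_1})\ge k_1$. Among the $\varphi_\alpha$ with $\operatorname{pos}(\varphi_\alpha)<\pi$, all but the last are supported before position $\pi$ and vanish at $Su$; the last contributes at most $\|Su\|_{\mathcal B}\le1$. By Lemma~\ref{lem:path}(ii) the $\varphi_\alpha$ with $\operatorname{pos}(\varphi_\alpha)\ge\pi$ contribute at most $\sum_{s\ge\pi}2^{-s}\|u\|=2^{1-\pi}\|u\|$. Therefore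
\[
\|Su\|\le1+2^{1-\pi}\|u\|\le\Big(\frac{m_{2l}}{n_{2l}}+2^{1-k_1}\Big)\|u\| .
\]
Since $l$ and $k_1$ can be arbitrarily large, Lemma~\ref{lem:small} applies to $S$; the sequence $(y_k)$ is a basis of $Y$ as a subsequence of the basis $\Lambda$.
\end{proof}

\section{The rectangle seminorm is negligible}\label{sec:negligible}

The rectangle functionals are needed for (A), but they take no part in the mechanism that makes a space HI. We show that in every subspace there are unit vectors that they hardly see. First we record the passage from subspaces to block sequences.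

\begin{lemma}\label{lem:glide}
Let $Z\subseteq X$ be a subspace and $N\in\mathbb N$. The vectors of $Z$ vanishing on the first $N$ columns form a subspace $Z_N$. For a unit vector $z'\in Z_N$ and $0<\eta\le1$ there is a finitely supported unit vector $z$, vanishing on the first $N$ columns, with $\|z-z'\|\le\eta$ and $\|z\|_{\mathcal B}\le2\|z'\|_{\mathcal B}$. If $(z_i)$ is a normalized block sequence and $\|z_i-z_i'\|\le\varepsilon2^{-i}$, then $\|\sum a_iz_i-\sum a_iz_i'\|\le2\varepsilon\|\sum a_iz_i\|$ for finite sums.
\end{lemma}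

\begin{proof}
$Z_N$ is closed and of finite codimension in $Z$. Take a finite initial segment $J$ with $\|z'-R_Jz'\|\le\eta/2$, so that $1-\eta/2\le\|R_Jz'\|\le1$, and put $z=R_Jz'/\|R_Jz'\|$. Then $\|z-R_Jz'\|=1-\|R_Jz'\|\le\eta/2$, and $\|z\|_{\mathcal B}\le\|z'\|_{\mathcal B}/(1-\eta/2)$ by Lemma~\ref{lem:basis}. The last claim follows from $|a_i|\le2\|\sum a_sz_s\|$.
\end{proof}

\begin{proposition}\label{prop:negligible}
For every subspace $Z\subseteq X$, $\inf\{\|z\|_{\mathcal B}:z\in Z,\ \|z\|=1\}=0$.
\end{proposition}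

The idea is that on differences of suitable blocks the row sums nearly cancel, so that $\|\cdot\|_{\mathcal B}$ stays bounded on sums of these differences, as the norm of $c_0$ does on sums of basis vectors. Long averages, collected by an even operation, show that $\|\cdot\|$ is unbounded on the same sums.

\begin{proof}
Suppose $\|z\|_{\mathcal B}\ge c\|z\|$ on $Z$ for some $c\in(0,1]$, and let $\varepsilon=c/8$. By Lemma~\ref{lem:glide} there are unit vectors $z_i'\in Z$ and a normalized block sequence $(z_i)$ with $\|z_i-z_i'\|\le\varepsilon2^{-i}$ such that all columns met by $z_i$ precede all columns met by $z_{i+1}$. For $z=\sum a_iz_i$ and $z'=\sum a_iz_i'$,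
\[
\|z\|_{\mathcal B}\ge\|z'\|_{\mathcal B}-\|z-z'\|\ge c(1-2\varepsilon)\|z\|-2\varepsilon\|z\|\ge\tfrac c2\|z\| .
\]
So $\|z\|\le C\|z\|_{\mathcal B}$ on $\operatorname{span}(z_i)$, with $C=2/c$.

\emph{Cancelling the row sums.} For $\pi\in\mathbb N$ and finitely supported $z$ let $s_\pi(z)=\sum_{k<\pi}\big(\sum_jz(v_{jk})\big)y_k$. If all columns met by $z$ lie in an interval $I$ with $\min I=\pi$, then
\begin{equation}\label{eq:rowsum}
g(s_\pi(z))=L_{I,g}(z)\qquad(g\in K),
\end{equation}
and hence $\|s_\pi(z)\|\le\|z\|_{\mathcal B}$. We choose $l_1<l_1'<l_2<l_2'<\cdots$ and $w_i=z_{l_i'}-z_{l_i}$ so that, with $N_i$ the last column met by $w_{i-1}$,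
\[
\|s_\pi(w_i)\|\le2^{-i}\qquad\text{for all }i\ge2\text{ and }\pi\le N_i .
\]
This is possible: for $l>l'_{i-1}$ the columns of $z_l$ exceed $N_i$, so the tuple $(s_\pi(z_l))_{\pi\le N_i}$ lies in the product of the unit balls of the finite-dimensional spaces $\operatorname{span}\{y_k:k<\pi\}$. This product is compact, so two of the tuples are within $2^{-i}$ in each coordinate.

\emph{Upper estimate: $\|\sum_{i\in H}w_i\|_{\mathcal B}\le9$ for finite $H$.} Let $b=\gamma R_JL_{I,g}$, $\pi=\min I$, and let $i_0$ be the least index such that $w_{i_0}$ meets a column $\ge\pi$. For $i<i_0$ we have $b(w_i)=0$. For $i>i_0$ we have $\pi\le N_i$, and all columns met by $w_i$ exceed $\pi$. If moreover $\operatorname{ran}w_i\subseteq J$ and all columns met by $w_i$ lie in $I$, then $|b(w_i)|=|g(s_\pi(w_i))|\le2^{-i}$ by \eqref{eq:rowsum}; these terms add up to at most $1$. Any other $i$ with $b(w_i)\neq0$ is either $i_0$, or one of the at most two indices for which $\operatorname{ran}w_i$ meets $J$ without being contained in it, or the at most one index for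 which $w_i$ meets both a column $\le\max I$ and a column $>\max I$. Each of these four terms is at most $\|w_i\|\le2$. Consequently $\|\sum_{i\in H}w_i\|\le9C$.

\emph{Lower estimate.} Since $\|z_{l_i'}\|_{\mathcal B}\ge1/C$, some element of $\mathcal B$ has modulus at least $\frac1{2C}$ at $z_{l_i'}$. Restricting it to $\operatorname{ran}z_{l_i'}$ and multiplying by a suitable $\gamma\in\Gamma$, we get $b_i\in\mathcal B$ with $\operatorname{ran}b_i\subseteq\operatorname{ran}z_{l'_i}$ and $\operatorname{Re}b_i(w_i)=\operatorname{Re}b_i(z_{l'_i})\ge\frac1{2\sqrt2\,C}\ge\frac1{3C}$, and $b_i(w_{i'})=0$ for $i'\ne i$. Let $l\ge1$. Choose successive intervals $H_1<\dots<H_{n_{2l}}$ of $\mathbb N$ and integers $q_s\ge\operatorname{pos}(b_{\min H_s})$ with $|H_s|=n_{2q_s}$: first $\min H_s$, then $q_s$, then $H_s$. Then $\varphi_s=\frac1{n_{2q_s}}\sum_{i\in H_s}b_i$ is a long average with $\operatorname{Re}\varphi_s(\sum_{i\in H_s}w_i)\ge\frac1{3C}$, and $\frac1{m_{2l}}\sum_s\varphi_s\in K$. Therefore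
\[
9C\ge\Big\|\sum_s\sum_{i\in H_s}w_i\Big\|\ge\frac{n_{2l}}{3C\,m_{2l}}\ge\frac{m_{2l}}{3C}\qquad\text{for all }l,
\]
which is absurd.
\end{proof}

\section{$X$ is hereditarily indecomposable}\label{sec:HI}

By Lemma~\ref{lem:angle}(b) we must find, in two given subspaces, vectors $w_1,w_2$ with $\|w_1-w_2\|\ll\|w_1+w_2\|$. We take blocks $x_1<\dots<x_n$, $n=n_p$ with $p$ odd, alternately from the two subspaces, normed by the terms $f_s$ of a $p$-special sequence, and let $w_1,w_2$ be the odd and the even part of $\frac1n\sum x_s$. The special functional $\frac1{m_p}\sum f_s$ gives $\|w_1+w_2\|\ge1/m_p$. The work is the upper bound $\|w_1-w_2\|\lesssim1/m_p^2$, for which every $f\in K$ must be estimated. We reduce this to a positive, unconditional model $\mathcal W$ (Lemma~\ref{lem:basicineq}), in which averages are easy to estimate (Lemma~\ref{lem:aux}), and we build each $x_s$ so that only functionals of one index see it (Lemma~\ref{lem:exact}).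

\subsection{Auxiliary functions}

Let $\chi_k$ be the indicator function of $\{k\}\subset\mathbb N$. Let $\mathcal W$ be the smallest set of functions on $\mathbb N$ that contains all $\chi_k$ and contains $\frac1{m_i}\sum_{t\le d}g_t$ whenever $i\ge1$, $1\le d\le3n_i$ and $g_1,\dots,g_d\in\mathcal W$ have disjoint supports. Let $\mathcal W^{(i)}$ be the set of elements of the latter form with index $i$, and let $\mathcal W_{\ne p}$ be the smallest set defined in the same way with the index $i=p$ excluded.

\begin{lemma}\label{lem:aux}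
Let $p\ge1$, $H\subset\mathbb N$ with $|H|=n_p$, and $\mu(g)=\frac1{n_p}\sum_{k\in H}g(k)$.
\begin{enumerate}
\item[(a)] If $g\in\mathcal W^{(i)}$ with $i<p$, then $\mu(g)\le\frac2{m_im_p}$.
\item[(b)] If $g\in\mathcal W^{(i)}$ with $i\ge p$, then $\mu(g)\le\frac1{m_i}$.
\item[(c)] If $g\in\mathcal W_{\ne p}$, then $\mu(g)\le\frac2{m_p^2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
All values of elements of $\mathcal W$ lie in $[0,1]$, and those of $g\in\mathcal W^{(i)}$ in $[0,1/m_i]$; this gives (b). The construction of $g$ is recorded by a finite rooted tree. Each inner node carries an index $i'$ and has at most $3n_{i'}$ children; the leaves correspond bijectively to the points $k\in\operatorname{supp}g$; and $g(k)$ is the product of the factors $1/m_{i'}$ over the inner nodes on the branch to $k$. In (a) the root has index $i$, and in (c) no node has index $p$. Let $\ell=2\log_2m_p$, and sort the leaves by their branches.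
\begin{enumerate}
\item[(1)] The branch has an index $\ge p$. Then $g(k)\le\frac1{m_im_p}$ in (a), since the root is a different node, and $g(k)\le\frac1{m_{p+1}}=m_p^{-2}$ in (c).
\item[(2)] All indices are $\le p-1$ and there are at least $\ell$ inner nodes. Then $g(k)\le2^{-\ell}=m_p^{-2}$.
\item[(3)] All indices are $\le p-1$ and there are fewer than $\ell$ inner nodes. These branches form a tree of depth less than $\ell$ with at most $3n_{p-1}$ children per node, so there are at most $(3n_{p-1})^\ell$ of them. They contribute at most $(3n_{p-1})^\ell/n_p=m_p^{-2}$ to $\mu(g)$; this is where the choice of $n_p$ enters.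
\end{enumerate}
Since $\mu$ is an average, types (1) and (2) together contribute at most the largest value of $g$ on them. With $m_p^{-2}\le\frac1{m_im_p}$ for $i<p$, (a) and (c) follow.
\end{proof}

\subsection{Rapidly increasing sequences}

\begin{definition}\label{def:ris}
Finitely supported vectors $x_1<\dots<x_N$ form a \emph{$C$-RIS} (rapidly increasing sequence) with indices $\tau_1<\dots<\tau_N$ if there are $\rho_k\ge0$ with $\sum\rho_k\le C$ such that
\begin{enumerate}
\item[(R1)] $\|x_k\|\le C$;
\item[(R2)] $|h(x_k)|\le C/m_i$ for $h\in K^{(i)}$, $i<\tau_k$;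
\item[(R3)] $|h(x_k)|\le\rho_k$ for $h\in K^{(i)}$, $i\ge\tau_{k+1}$, $k<N$;
\item[(R4)] $\sum_k\|x_k\|_{\mathcal B}\le C$.
\end{enumerate}
\end{definition}

For a functional of index $i$, the vectors with $\tau_{k+1}\le i$ are almost invisible by (R3), the vectors with $\tau_k>i$ are seen with the factor $1/m_i$ by (R2), and at most one vector is left over. Condition (R4) takes care of the long averages.

\begin{lemma}[basic inequality]\label{lem:basicineq}
Let $(x_k)_{k\le N}$ be a $C$-RIS and $(\lambda_k)$ scalars. For every $f\in K$ and every nonempty interval $D\subseteq\{1,\dots,N\}$ there are $k_0\in D$ and $g\in\mathcal W\cup\{0\}$ with $\operatorname{supp}g\subseteq\{k\in D:k>k_0\}$ and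
\begin{equation}\label{eq:basic}
\Big|f\Big(\sum_{k\in D}\lambda_kx_k\Big)\Big|\le2C|\lambda_{k_0}|+2C\sum_kg(k)|\lambda_k| .
\end{equation}
\begin{enumerate}
\item[(a)] If $f\in K_0\cup\mathcal A$ one can take $g=0$; if $f\in K^{(i)}$ one can take $g\in\mathcal W^{(i)}\cup\{0\}$.
\item[(b)] Suppose that for some $p$
\begin{equation}\label{eq:H}
\Big|h\Big(\sum_{k\in D'}\lambda_kx_k\Big)\Big|\le2C\max_{k\in D'}|\lambda_k|
\end{equation}
for all $h\in K^{(p)}$ and all nonempty intervals $D'\subseteq\{1,\dots,N\}$. Then for every $f\in K$ one can take $g\in\mathcal W_{\neq p}\cup\{0\}$.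
\end{enumerate}
\end{lemma}

\begin{proof}
Both (a) and (b) are proved by induction on the level of $f$, for all $D$ at once. If $f=\gamma y_n^*$, then $f(x_k)\ne0$ for at most one $k$, and $|f(x_k)|\le C$; take $g=0$. If $f\in\mathcal A$, then the left side of \eqref{eq:basic} is at most $\sum_D|\lambda_k|\,\|x_k\|_{\mathcal B}\le C\max_D|\lambda_k|$ by (R4); take $g=0$ and $k_0$ maximizing $|\lambda_k|$ on $D$. In (b), the same choice works for $f\in K^{(p)}$ by \eqref{eq:H}.

Now let $f=\frac\gamma{m_i}\sum_tf_t\in K^{(i)}_{\nu+1}$, a sum of $d\le n_i$ successive $f_t\in K_\nu$, with $i\ne p$ in (b). Let $k^*=\max(\{\min D\}\cup\{k\in D:\tau_k\le i\})$, and let $k_0$ maximize $|\lambda_k|$ over $k\in D$, $k\le k^*$. If $k\in D$ and $k<k^*$, then $\tau_{k+1}\le\tau_{k^*}\le i$, so $|f(x_k)|\le\rho_k$ by (R3). With (R1) for $k=k^*$, the terms with $k\le k^*$ contribute at most $(\sum\rho_k+C)|\lambda_{k_0}|\le2C|\lambda_{k_0}|$.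

Let $D^+=\{k\in D:k>k^*\}$. For $k\in D^+$ we have $i<\tau_k$, so $|f(x_k)|\le C/m_i$ by (R2). Let $D_0$ be the set of $k\in D^+$ such that $\operatorname{ran}x_k$ meets at least two of the ranges $\operatorname{ran}f_t$. Such an interval contains $\max\operatorname{ran}f_t$ and $\min\operatorname{ran}f_{t+1}$ for some $t$, and for each $t$ this happens for at most one $k$; so $|D_0|\le n_i$. Let $D_t=\{k\in D^+\setminus D_0:\operatorname{ran}x_k\cap\operatorname{ran}f_t\ne\emptyset\}$. These sets are pairwise disjoint. They are intervals: if $k'<k<k''$ with $k',k''\in D_t$, then $k\in D^+$ and $\operatorname{ran}x_k\subseteq\operatorname{ran}f_t$, so $k\in D_t$. For $k\in D_t$ we have $f(x_k)=\frac\gamma{m_i}f_t(x_k)$, and for $k\in D^+$ outside $D_0$ and all $D_t$ we have $f(x_k)=0$. The induction hypothesis for $f_t$ and each nonempty $D_t$ gives $k_t$ and $g_t$, and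
\[
\Big|f\Big(\sum_{k\in D^+}\lambda_kx_k\Big)\Big|\le\frac C{m_i}\sum_{k\in D_0}|\lambda_k|+\frac{2C}{m_i}\sum_t\Big(|\lambda_{k_t}|+\sum_kg_t(k)|\lambda_k|\Big)\le2C\sum_kg(k)|\lambda_k|,
\]
where $g=\frac1{m_i}\big(\sum_{k\in D_0}\chi_k+\sum_t\chi_{k_t}+\sum_tg_t\big)$. This is a sum of at most $3n_i$ functions, and their supports are disjoint because $k_t\in D_t$ and $\operatorname{supp}g_t\subseteq\{k\in D_t:k>k_t\}$. Omitting zero summands, we get $g\in\mathcal W^{(i)}\cup\{0\}$, and $g\in\mathcal W_{\ne p}\cup\{0\}$ in (b). Finally $\operatorname{supp}g\subseteq D^+$ and $k_0\le k^*$.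
\end{proof}

\subsection{Vectors seen by one index only}

Call a normalized block sequence $(z_i)$ \emph{good} if $\|z_i\|_{\mathcal B}\le\frac18$ for all $i$ and $\sum\|z_i\|_{\mathcal B}<\infty$. To apply (K3) we need norming functionals in $K$ with range inside the range of the vector. The error term in Lemma~\ref{lem:cut} is harmless exactly when $\|\cdot\|_{\mathcal B}$ is small.

\begin{lemma}\label{lem:norming}
If $x$ is finitely supported, $\|x\|\ge1$ and $\|x\|_{\mathcal B}\le\frac18$, there is $f\in K$ with $\operatorname{ran}f\subseteq\operatorname{ran}x$ and $\operatorname{Re}f(x)\ge\frac12$.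
\end{lemma}

\begin{proof}
Here $\|x\|_K=\|x\|\ge1$, so $|f_0(x)|\ge\frac78$ for some $f_0\in K$. Lemma~\ref{lem:cut}(ii) with $J=\operatorname{ran}x$ gives $f_0(x)=f'(x)+\psi(x)$ with $|\psi(x)|\le\frac18$, so $|f'(x)|\ge\frac34$. Take $f=\gamma f'$ for a suitable $\gamma\in\Gamma$, and note $\frac34/\sqrt2>\frac12$.
\end{proof}

The terms of our first RIS are averages of $N$ bounded blocks without much cancellation. They exist because otherwise norms of long sums would shrink geometrically, against the lower bound from (K3).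

\begin{lemma}\label{lem:averages}
Let $(z_i)$ be good, $N\ge2$, $i_0\ge1$. There is $x=\frac1N\sum_{s\le N}u_s$ with $u_1<\dots<u_N$ in $\operatorname{span}\{z_i:i\ge i_0\}$, $\|u_s\|\le2$, $\|x\|\ge1$ and $\|x\|_{\mathcal B}\le\sum_{i\ge i_0}\|z_i\|_{\mathcal B}$.
\end{lemma}

\begin{proof}
Suppose there is no such $x$. We show by induction on $r\ge0$ that every sum of $N^r$ consecutive $z_i$, $i\ge i_0$, has norm at most $(N/2)^r$. For $r=0$ this is $\|z_i\|=1$. Let $H_1<\dots<H_N$ be consecutive intervals of length $N^r$ and $u_s=2(2/N)^r\sum_{i\in H_s}z_i$. Then $\|u_s\|\le2$, and $x=\frac1N\sum u_s=(2/N)^{r+1}\sum_{i\in\bigcup H_s}z_i$ satisfies $\|x\|_{\mathcal B}\le\sum_{i\ge i_0}\|z_i\|_{\mathcal B}$ since $N\ge2$. By assumption $\|x\|<1$, which is the claim for $r+1$.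

Take $q\ge1$ with $N\le3n_{2q-1}$ and $r=\log_2m_{2q}+2\le2\log_2m_{2q}$, so that $N^r\le n_{2q}$. A sum of $N^r$ consecutive $z_i$ has norm at most $N^r2^{-r}=N^r/(4m_{2q})$. But Lemma~\ref{lem:norming} gives successive $f_i\in K$ with $\operatorname{Re}f_i(z_i)\ge\frac12$, and $\frac1{m_{2q}}\sum f_i\in K$ shows that the norm is at least $N^r/(2m_{2q})$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:exact}
Let $(z_i)$ be good, $q\ge1$, $i_0\ge1$, $\delta>0$. There are $x\in\operatorname{span}\{z_i:i\ge i_0\}$ and $f\in K^{(2q)}$ with $\operatorname{ran}f\subseteq\operatorname{ran}x$, $f(x)=1$, $\|x\|_{\mathcal B}\le\delta$, $\|x\|\le48$, and for $h\in K^{(i)}$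
\[
|h(x)|\le\frac{48}{m_i}\quad\text{if }i<2q,\qquad|h(x)|\le\frac{32}{m_{2q}}\quad\text{if }i>2q .
\]
\end{lemma}

\begin{proof}
Assume $\delta\le1$ and write $m=m_{2q}$, $n=n_{2q}$. Choose $\tau_1,x_1,\tau_2,x_2,\dots,\tau_n,x_n$ in this order, with $1\le\tau_1<\tau_2<\cdots$ and $x_1<x_2<\cdots$ in $\operatorname{span}\{z_i:i\ge i_0\}$, so that $x_k$ is an average as in Lemma~\ref{lem:averages} with $N=n_{\tau_k}$, $\|x_k\|_{\mathcal B}\le2^{-k-3}\delta$, and $\|x_k\|_{\ell_1}/m_{\tau_{k+1}}\le2^{-k}$. The bound on $\|x_k\|_{\mathcal B}$ is available because the tails of $\sum\|z_i\|_{\mathcal B}$ tend to $0$.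

This is a $4$-RIS. Indeed $\|x_k\|\le2$ gives (R1), and $\sum\|x_k\|_{\mathcal B}\le\delta/8$ gives (R4). By (P3), $|h(x_k)|\le\|x_k\|_{\ell_1}/m_i\le2^{-k}$ for $h\in K^{(i)}$, $i\ge\tau_{k+1}$, which is (R3). For (R2) let $h=\frac\gamma{m_i}\sum_th_t\in K^{(i)}$ with $d$ summands, $i<\tau_k$, and $x_k=\frac1N\sum_{s\le N}u_s$, so $d\le n_i\le N$. The pairs $(t,s)$ with $\operatorname{ran}h_t\cap\operatorname{ran}u_s\ne\emptyset$ form a chain in the product order, because both families are successive; along it $t+s$ strictly increases, so there are at most $d+N\le2N$ pairs. As $|h_t(u_s)|\le2$, we get $|h(x_k)|\le\frac1{m_iN}\cdot2N\cdot2=4/m_i$.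

Let $f_k$ be given by Lemma~\ref{lem:norming} for $x_k$, and put $\hat x=\frac mn\sum_{k\le n}x_k$ and $f=\frac1m\sum_{k\le n}f_k\in K^{(2q)}$. Then $\operatorname{Re}f(\hat x)=\frac1n\sum\operatorname{Re}f_k(x_k)\ge\frac12$. For $h\in K$, Lemma~\ref{lem:basicineq}(a) with $C=4$, $\lambda_k=m/n\le1/m$ gives $|h(\hat x)|\le\frac8m+8m\,\mu(g)$, where $\mu$ is as in Lemma~\ref{lem:aux} with $p=2q$, $H=\{1,\dots,n\}$. For $h\in K^{(i)}$ we obtain
\[
|h(\hat x)|\le
\begin{cases}
\frac8m+\frac{16}{m_i}\le\frac{24}{m_i}, & i<2q,\\[2pt]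
\frac8m+8\le16, & i=2q,\\[2pt]
\frac8m+\frac{8m}{m_i}\le\frac{16}m, & i>2q,
\end{cases}
\]
the last because $m_i\ge m^2$. For $h\in K_0\cup\mathcal A$, $|h(\hat x)|\le\frac8m$. Also $\|\hat x\|_{\mathcal B}\le\delta/8$. Hence $\|\hat x\|\le16$. Put $x=\hat x/f(\hat x)$; all bounds at most double.
\end{proof}

\subsection{Dependent sequences}

\begin{proposition}\label{prop:dependent}
Let $(z_i^1)$ and $(z_i^2)$ be good and $\eta>0$. There are $w_1\in\operatorname{span}(z_i^1)$, $w_2\in\operatorname{span}(z_i^2)$ with $w_1+w_2\ne0$ and $\|w_1-w_2\|\le\eta\|w_1+w_2\|$.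
\end{proposition}

\begin{proof}
Let $p\ge3$ be odd with $288/m_p\le\eta$, and write $m=m_p\ge256$, $n=n_p$. Using Lemma~\ref{lem:exact}, choose pairs $(x_s,f_s)$, $s\le n$, with parameters $q_s$, such that $x_1<x_2<\cdots$, $x_s\in\operatorname{span}(z_i^1)$ for odd $s$ and $x_s\in\operatorname{span}(z_i^2)$ for even $s$, $\|x_s\|_{\mathcal B}\le2^{-s}$, $m_{2q_1}\ge n^2$ and $q_{s+1}=\sigma(f_1,\dots,f_s)$. Then $(f_s)$ is $p$-special with parameters $q_s$, so $q_1<q_2<\cdots$ and $m_{2q_s}\ge n^2$ by (P4), and $f_s(x_t)=\delta_{st}$. The sequence $(x_s)$ is a $48$-RIS with indices $\tau_s=2q_s$: (R1) and (R2) are part of Lemma~\ref{lem:exact}, (R3) holds with $\rho_s=32/m_{2q_s}\le32/n^2$, and $\sum\|x_s\|_{\mathcal B}\le1$. Let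
\[
w_1=\frac1n\sum_{s\text{ odd}}x_s,\qquad w_2=\frac1n\sum_{s\text{ even}}x_s .
\]
Since $\frac1m\sum_{s\le n}f_s\in K^{(p)}$, we have $\|w_1+w_2\|\ge\frac1m$.

\emph{Condition \eqref{eq:H} holds for $p$, $C=48$, $\lambda_s=(-1)^s/n$.} Let $h=\frac\gamma m\sum_{t=a}^bh_t'\in K^{(p)}$ come from a $p$-special sequence $(h_t)_{t\le d}$ with parameters $l_t$; thus $d\le n$, $m_{2l_t}\ge n^2$ and $h_t'\in K^{(2l_t)}$. Let $D'$ be a nonempty interval and $v=\sum_{s\in D'}(-1)^sx_s$. We must show $|h(v)|\le96$. By Lemma~\ref{lem:exact},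
\begin{equation}\label{eq:offindex}
|h'_t(x_s)|\le48/n^2\qquad\text{whenever }l_t\ne q_s,
\end{equation}
the bound being $48/m_{2l_t}$ if $l_t<q_s$ and $32/m_{2q_s}$ if $l_t>q_s$. At most one $s$ has $q_s=l_t$, and for it $|h'_t(x_s)|\le48$. So $|h_t'(v)|\le48+n\cdot48/n^2\le96$ for every $t$.

Let $r\ge0$ be maximal with $h_t=f_t$ for all $t\le r$. Call $t\in[a,b]$ \emph{exceptional} if $t\in\{a,b,r+1\}$ or $l_t=q_1$. By (P4) at most one $t$ has $l_t=q_1$, so there are at most four exceptional $t$, and they contribute at most $4\cdot96=384$ to $|\sum_th'_t(v)|$. Every other $t$ has $a<t<b$, so $t\ge2$ and $h_t'=h_t$.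

If $a<t<b$ and $t\le r$, then $l_t=\sigma(f_1,\dots,f_{t-1})=q_t\neq q_1$, so $t$ is not exceptional, and $h'_t(v)=f_t(v)$ is $(-1)^t$ for $t\in D'$ and $0$ otherwise. These $t$ form an interval, so their alternating contributions add up to a number of modulus at most $1$. This is the cancellation that distinguishes $w_1-w_2$ from $w_1+w_2$.

If $t\ge r+2$ is not exceptional, then $l_t\ne q_1$. For $s\ge2$, the equality $l_t=q_s$ would mean $\sigma(h_1,\dots,h_{t-1})=\sigma(f_1,\dots,f_{s-1})$, hence $s=t$ and $h_{t'}=f_{t'}$ for $t'\le t-1$ by injectivity of $\sigma$, hence $r\ge t-1$, which is false. So \eqref{eq:offindex} applies to all $s$, $|h_t'(v)|\le48/n$, and these at most $n$ terms contribute at most $48$. Altogether $|h(v)|\le(384+1+48)/m\le96$.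

By Lemmas~\ref{lem:basicineq}(b) and \ref{lem:aux}(c), and $n\ge m^2$, every $f\in K$ satisfies
\[
|f(w_1-w_2)|\le\frac{96}n+96\cdot\frac2{m^2}\le\frac{288}{m^2}.
\]
Also $\|w_1-w_2\|_{\mathcal B}\le\frac1n\le\frac1{m^2}$. Hence $\|w_1-w_2\|\le\frac{288}{m^2}\le\frac{288}m\|w_1+w_2\|\le\eta\|w_1+w_2\|$.
\end{proof}

\begin{theorem}\label{thm:HI}
$X$ is HI.
\end{theorem}

\begin{proof}
Let $Z_1,Z_2\subseteq X$ be subspaces and $0<\delta<\frac18$. Fix $\epsilon\in\{1,2\}$. Applying Proposition~\ref{prop:negligible} to the subspaces $(Z_\epsilon)_N$ of Lemma~\ref{lem:glide}, and then that lemma, we get unit vectors $\tilde z_i^\epsilon\in Z_\epsilon$ and a normalized block sequence $(z_i^\epsilon)_{i\ge1}$ with $\|z_i^\epsilon-\tilde z_i^\epsilon\|\le\delta2^{-i}$ and $\|z_i^\epsilon\|_{\mathcal B}\le\delta2^{-i}$. These block sequences are good. Take $w_1,w_2$ from Proposition~\ref{prop:dependent} with $\eta=\delta$, and for $w_\epsilon=\sum a_iz_i^\epsilon$ put $\tilde w_\epsilon=\sum a_i\tilde z_i^\epsilon\in Z_\epsilon$. Then $\|w_\epsilon\|\le\frac12(\|w_1+w_2\|+\|w_1-w_2\|)\le\|w_1+w_2\|$,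 so $\|w_\epsilon-\tilde w_\epsilon\|\le2\delta\|w_1+w_2\|$ by Lemma~\ref{lem:glide}. Therefore
\[
\|\tilde w_1-\tilde w_2\|\le5\delta\|w_1+w_2\|,\qquad\|\tilde w_1+\tilde w_2\|\ge(1-4\delta)\|w_1+w_2\|\ge\tfrac12\|w_1+w_2\|>0,
\]
and $\|\tilde w_1-\tilde w_2\|\le10\delta\|\tilde w_1+\tilde w_2\|$. Lemma~\ref{lem:angle}(b) applies.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $E=[e_{jk}:1\le k<j]\subset X$. It is HI as a subspace of the HI space $X$, and by Proposition~\ref{prop:basic} the sequence $(e_{jk})$ in lexicographic order is a Schauder basis of $E$; write it as $(e_n)_{n\ge1}$. For $j\ge2$ let $G_j$ be the set of indices $n$ of $e_{j1},\dots,e_{j,j-1}$. These are successive finite intervals partitioning $\mathbb N$.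

Let $B\subseteq\{2,3,\dots\}$ be infinite and let $\mathbf j$ be a path with all $j_k\in B$. By Lemma~\ref{lem:path}(iii), $T=\mathrm{id}+S_{\mathbf j}\colon Y\to X$ is bounded, and $Ty_k=e_{j_k,k}$ gives $T(Y)\subseteq[e_n:n\in\bigcup_{j\in B}G_j]$. The operator $T$ is injective: since $S_{\mathbf j}(Y)\subseteq[v_{jk}]$, we have $y_k^*(Ty)=y_k^*(y)$ for all $k$, and $(y_k)$ is a basis of $Y$. By Lemma~\ref{lem:pathsmall}, $\|S_{\mathbf j}|_{U'}\|\le\frac14$ for some subspace $U'\subseteq Y$. Lemma~\ref{lem:embed} shows that $T$ is an isomorphic embedding.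
\end{proof}

For Theorem~\ref{thm:everywhere} we transport a piece of $Y$ into a given subspace, using Lemma~\ref{lem:angle}(a) infinitely often. To add up the errors we need a basic sequence, which Mazur's technique provides.

\begin{lemma}\label{lem:mazur}
Let $Z$ be an infinite-dimensional Banach space, $Z_0\subset Z$ a finite-dimensional linear subspace and $\varepsilon>0$. There is a subspace $Z'\subseteq Z$ of finite codimension with $\|z\|\le(1+\varepsilon)\|z+t\|$ for all $z\in Z_0$, $t\in Z'$.
\end{lemma}

\begin{proof}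
Let $\eta=\varepsilon/(1+\varepsilon)$, let $z_1,\dots,z_N$ be an $\eta$-net in the unit sphere of $Z_0$, let $z_i^*$ be functionals of norm one with $z_i^*(z_i)=1$, and let $Z'=\bigcap_i\ker z_i^*$. If $z\in Z_0$, $\|z\|=1$, $\|z-z_i\|\le\eta$ and $t\in Z'$, then $\|z+t\|\ge|z_i^*(z)|\ge1-\eta=1/(1+\varepsilon)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:everywhere}]
Let $U\subseteq E$ be a subspace, let $Y'\subseteq E$ be a subspace isomorphic to $Y$, and fix $\varepsilon_r>0$ with $\prod(1+\varepsilon_r)\le2$. We choose unit vectors $t_r\in Y'$ and $u_r\in U$ recursively. Given $t_1,\dots,t_{r-1}$, let $Y_r'\subseteq Y'$ be given by Lemma~\ref{lem:mazur} for $Z_0=\operatorname{span}(t_1,\dots,t_{r-1})$ and $\varepsilon_r$, with $Y_1'=Y'$. By Lemma~\ref{lem:angle}(a) there are unit vectors $t_r\in Y_r'$ and $u_r\in U$ with $\|u_r-t_r\|\le2^{-r-5}$. Since $\|\sum_{s<r}a_st_s\|\le(1+\varepsilon_r)\|\sum_{s\le r}a_st_s\|$, the sequence $(t_r)$ is basic with constant at most $2$. By \eqref{eq:coord}, $|a_r|\le4\|\sum a_st_s\|$, and so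
\[
\Big\|\sum a_r(u_r-t_r)\Big\|\le4\sum_{r\ge1}2^{-r-5}\Big\|\sum a_st_s\Big\|=\frac18\Big\|\sum a_st_s\Big\| .
\]
Hence $\frac78\|\sum a_rt_r\|\le\|\sum a_ru_r\|\le\frac98\|\sum a_rt_r\|$, and $t_r\mapsto u_r$ extends to an isomorphism of $[t_r]$ onto $U'=[u_r]\subseteq U$. Thus $U'$ is isomorphic to a subspace of $Y$, and by Corollary~\ref{cor:nottight} it is not tight in $(e_n)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FR}
Valentin Ferenczi and Christian Rosendal,
\emph{Banach spaces without minimal subspaces},
arXiv:0711.1350 (2007).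

\end{thebibliography}
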